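# Symmetry of projective tensor products and type I $C^*$-algebras

## 1. A counterexample and a classification

**Theorem 1.** Let $L=\mathbb Z_2\wr\mathbb Z$ and $\mathcal A=\mathcal B=C^*_r(L)$. Then $\mathcal B$ is symmetric, but $\mathcal B\widehat\otimes\mathcal A$ is not.

**Theorem 2.** (a) If $\mathcal B$ is a symmetric Banach $^*$-algebra and $\mathcal A$ is a type I $C^*$-algebra, then $\mathcal B\widehat\otimes\mathcal A$ is symmetric.

(b) If $\mathcal A,\mathcal B$ are $C^*$-algebras, neither of type I, then $\mathcal B\widehat\otimes\mathcal A$ is not symmetric.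

Consequently: for $C^*$-algebras $\mathcal A,\mathcal B$, the algebra $\mathcal B\widehat\otimes\mathcal A$ is symmetric iff $\mathcal A$ or $\mathcal B$ is of type I; a $C^*$-algebra is rigidly symmetric iff it is of type I; and a $C^*$-algebra $\mathcal A$ has the property "$\mathcal B$ symmetric $\Rightarrow\mathcal B\widehat\otimes\mathcal A$ symmetric for all $\mathcal B$" iff $\mathcal A$ is of type I, iff $\mathcal A\widehat\otimes\mathcal A$ is symmetric.

Here is what the words mean. A Banach $^*$-algebra $\mathcal B$ is **symmetric** if the spectrum of $B^*B$ lies in $[0,\infty)$ for every $B\in\mathcal B$; if $\mathcal B$ has no unit, spectra are computed in the unitization. The algebra $\mathcal B\widehat\otimes\mathcal A$ is the projective tensor product, a Banach $^*$-algebra with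
$$(B_1\otimes A_1)(B_2\otimes A_2)=B_1B_2\otimes A_1A_2,\qquad (B\otimes A)^*=B^*\otimes A^*.$$
$\mathcal B$ is **rigidly symmetric** if $\mathcal B\widehat\otimes\mathcal A$ is symmetric for every $C^*$-algebra $\mathcal A$. A $C^*$-algebra $\mathcal A$ is of **type I** (also called GCR or postliminal) if $\pi(\mathcal A)\supseteq\mathcal K(H_\pi)$ for every irreducible representation $\pi$, where $\mathcal K$ denotes the compact operators.

The question, which appears in Marius Mantoiu, "Symmetry and Inverse Closedness for Some Banach $^*$-Algebras Associated to Discrete Groups", arXiv:1407.2371 (2014), is whether symmetry implies rigid symmetry: if positivity of $B^*B$ holds in $\mathcal B$, does it survive when the coefficients are taken from a $C^*$-algebra? Theorem 1 says no, and the failure already occurs when both factors are $C^*$-algebras. Theorem 2 says exactly which $C^*$-algebras are harmless. Nothing is claimed about the restricted question in which $\mathcal B=L^1(G)$.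

Theorem 1 takes one page once the right element is written down, and we do it first. The rest of the lecture proves Theorem 2. Part (a) is a construction of inner products on simple modules; part (b) transplants the element from Theorem 1 into an arbitrary pair of non-type-I algebras.

Conventions: involutions are isometric, $r$ is the spectral radius, $\|\cdot\|_\pi$ is the projective norm, and $\mathcal C^1$ denotes $\mathcal C$ if $\mathcal C$ is unital and its unitization otherwise.

## 2. Symmetric algebras and the projective norm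

We use two textbook facts throughout. First, $\mathcal B$ is symmetric if and only if every self-adjoint element of $\mathcal B$ has real spectrum. One direction is immediate: if $h=h^*$, then $\sigma(h)^2=\sigma(h^*h)\subset[0,\infty)$, so $\sigma(h)\subset\mathbb R$. The converse is the Shirali–Ford theorem. Second, every $C^*$-algebra is symmetric.

*Examples.* The algebra $\mathbb C\oplus\mathbb C$ with involution $(z,w)^*=(\bar w,\bar z)$ is not symmetric: $(i,-i)$ is self-adjoint and its spectrum is $\{i,-i\}$. The algebra $\ell^1(\mathbb Z)$ with $f^*(n)=\overline{f(-n)}$ is symmetric and is not a $C^*$-algebra: its characters are the evaluations of Fourier series at points of the circle, these satisfy $\psi(f^*)=\overline{\psi(f)}$, and the spectrum of $f$ is the set of values $\psi(f)$.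

The projective norm on the algebraic tensor product is
$$\|z\|_\pi=\inf\Big\{\sum_n\|b_n\|\,\|a_n\| : z=\sum_n b_n\otimes a_n\Big\}.$$
Every element of the completion $\mathcal B\widehat\otimes\mathcal A$ is a sum $\sum_{n\ge1}b_n\otimes a_n$ with $\sum\|b_n\|\|a_n\|<\infty$. A bilinear form with $|\beta(b,a)|\le\|b\|\|a\|$ induces a functional, also written $\beta$, with
$$|\beta(z)|\le\|z\|_\pi .\tag{1}$$
Upper bounds for $\|z\|_\pi$ come from writing $z$ as a sum; lower bounds come from (1).

*Example.* Let $a$ be the generator of $\mathbb Z_2$ in $C^*(\mathbb Z_2)\cong\mathbb C^2$, with trace $\tau$ given by $\tau(1)=1$, $\tau(a)=0$, and put $z=1\otimes1+i\,a\otimes a$. Clearly $\|z\|_\pi\le2$. The form $\beta(b,c)=\tau(b)\tau(c)-i\,\tau(ab)\tau(ac)$ satisfies, by Cauchy–Schwarz and Bessel's inequality for the orthonormal pair $1,a$, the bound $|\beta(b,c)|\le\tau(b^*b)^{1/2}\tau(c^*c)^{1/2}\le\|b\|\|c\|$. Since $\beta(z)=1+1=2$, we get $\|z\|_\pi=2$. In the $C^*$-algebra $C^*(\mathbb Z_2)\otimes C^*(\mathbb Z_2)=\mathbb C^4$ the values of $z$ are $1\pm i$,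 so its $C^*$-norm is $\sqrt2$. This factor $\sqrt 2$ is the seed of Theorem 1.

## 3. Commutative factors, matrix factors, and one lamp

**Both factors commutative.** Let $\mathcal B$ be commutative and symmetric and let $\mathcal A$ be a commutative $C^*$-algebra. Let $\psi$ be a character of $\mathcal C=\mathcal B\widehat\otimes\mathcal A$, and choose $b_0,a_0$ with $\psi(b_0\otimes a_0)\ne0$. Put $\chi(b)=\psi(bb_0\otimes a_0)/\psi(b_0\otimes a_0)$ and $\varphi(a)=\psi(b_0\otimes aa_0)/\psi(b_0\otimes a_0)$. From
$$\psi(bb'b_0\otimes a_0)\,\psi(b_0\otimes a_0)=\psi(bb'b_0^2\otimes a_0^2)=\psi(bb_0\otimes a_0)\,\psi(b'b_0\otimes a_0)$$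
we see that $\chi$ is multiplicative; so is $\varphi$ by the same computation, and $\chi(b)\varphi(a)=\psi(bb_0^2\otimes aa_0^2)/\psi(b_0\otimes a_0)^2=\psi(b\otimes a)$. As $\mathcal B$ is symmetric, $\chi$ is real on self-adjoint elements, and so is $\varphi$. Hence $\psi(c^*)=\overline{\psi(c)}$ first for elementary tensors and then for all $c$. Nonzero spectral values of $c$ are values of characters, so self-adjoint elements have real spectrum: $\mathcal C$ is symmetric.

**A matrix factor.** Let $\mathcal B$ be unital and symmetric, $\mathcal A=M_n$, and let $E$ be a simple module over $\mathcal C=\mathcal B\otimes M_n$. Write $e_{jk}$ for $1\otimes e_{jk}$ and put $E_0=e_{11}E$. For $0\neq\eta\in E_0$ we have $\mathcal C\eta=E$, so $e_{11}\mathcal Ce_{11}\eta=E_0$; as $e_{11}\mathcal Ce_{11}=\mathcal B\otimes e_{11}$, the space $E_0$ is a simple $\mathcal B$-module. Suppose $E_0$ carries an inner product with $(b\xi,\eta)=(\xi,b^*\eta)$. Then $\langle\xi,\zeta\rangle=\sum_i(e_{1i}\xi,e_{1i}\zeta)$ is an inner product on $E$, and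
$$\langle(b\otimes e_{jk})\xi,\zeta\rangle=(b\,e_{1k}\xi,e_{1j}\zeta)=(e_{1k}\xi,b^*e_{1j}\zeta)=\langle\xi,(b^*\otimes e_{kj})\zeta\rangle .$$
If $h=h^*\in\mathcal C$ has an eigenvector in $E$, this inner product forces the eigenvalue to be real. The proof of Theorem 2(a) is this argument with the corner $e_{11}$ replaced by something every type I algebra has, and Lemma 3 below says that inner products on simple modules are exactly what symmetry means.

**One lamp.** With $a$ as in the example of Section 2, let $s=a\otimes a$ and $c=\frac1{\sqrt2}(1+is)$. Then $\|c\|_\pi=\sqrt2$, while the $C^*$-norm of $c$ is $1$. But $c^2=\frac12(1+2is-s^2)=is$, so the powers of $c$ stay bounded and $r(c)=1$. A gap between the two norms is not a gap between spectral radii: the second factor of $c$ meets the same lamp again. To multiply the gaps, each new factor must meet a fresh lamp.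

## 4. A unitary of spectral radius $\sqrt2$ over the lamplighter group

For $C^*$-algebras $\mathcal A,\mathcal B$ the natural attempt at a positive answer compares $\mathcal C=\mathcal B\widehat\otimes\mathcal A$ with a $C^*$-algebra. There is a contractive $^*$-homomorphism $\iota:\mathcal C\to\mathcal B\otimes_{\max}\mathcal A$, and self-adjoint elements of the target have real spectrum. To come back one needs control of spectra in $\mathcal C$, and the inequality $r(c)\le\|\iota(c)\|$ for all $c$ would do, say for unital $\mathcal C$: if $h=h^*$ had $\lambda\in\sigma(h)$ with $\operatorname{Im}\lambda\ne0$, then for a real $\theta$ of suitable sign $e^{i\theta\lambda}\in\sigma(e^{i\theta h})$ has modulus $>1$, although $\iota(e^{i\theta h})$ is unitary. So everything depends on whether a unitary of $\mathcal C$ can have spectral radius larger than $1$. It can.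

**The group.** $L=\mathbb Z_2\wr\mathbb Z=\big(\bigoplus_{\mathbb Z}\mathbb Z_2\big)\rtimes\mathbb Z$. Let $t$ generate $\mathbb Z$ and let $a=a^{-1}$ be the lamp at $0$. The elements $t^jat^{-j}$ $(j\in\mathbb Z)$ form a basis of the $\mathbb Z_2$-vector space $\bigoplus_{\mathbb Z}\mathbb Z_2$. View group elements as unitaries in $C^*_r(L)$ and let $\tau(y)=\langle y\delta_1,\delta_1\rangle$ be the trace, so $\tau(g^*h)=\delta_{g,h}$ for $g,h\in L$.

**Step 1: a unitary.** The purpose is to couple the lamp element $\frac1{\sqrt2}(1+is)$ with a move. In the unital algebra $\mathcal C=\mathcal B\widehat\otimes\mathcal A$ put $s=a\otimes a$, so $s=s^*$ and $s^2=1$, and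
$$u=\tfrac1{\sqrt2}(t\otimes t)(1+is).$$
Since $(1-is)(1+is)=(1+is)(1-is)=1+s^2=2$, we get $u^*u=\frac12(1-is)(1+is)=1$ and $uu^*=\frac12(t\otimes t)(1+is)(1-is)(t\otimes t)^*=1$.

**Step 2: powers of $u$.** This step shows that no two terms of $u^N$ merge. For $e\in\{0,1\}^N$ let
$$w_e=ta^{e_1}ta^{e_2}\cdots ta^{e_N}=\Big(\prod_{j=1}^Nt^ja^{e_j}t^{-j}\Big)t^N .$$
These are $2^N$ distinct elements of $L$. Since $u=\frac1{\sqrt2}\sum_{\epsilon\in\{0,1\}}i^\epsilon\,ta^\epsilon\otimes ta^\epsilon$, multiplying out gives, with $|e|=\sum_je_j$,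
$$u^N=2^{-N/2}\sum_ei^{|e|}\,w_e\otimes w_e .$$
For $N=2$ this reads $u^2=\frac12\big(t^2\otimes t^2+i\,tat\otimes tat+i\,t^2a\otimes t^2a-tata\otimes tata\big)$.

**Step 3: $r(u)\ge\sqrt2$.** We test $u^N$ with the form
$$\beta(b,c)=\sum_e(-i)^{|e|}\,\tau(w_e^*b)\,\tau(w_e^*c).$$
The $w_e$ are orthonormal for $\langle x,y\rangle=\tau(y^*x)$. So by Cauchy–Schwarz over $e$ and Bessel's inequality, $|\beta(b,c)|\le\tau(b^*b)^{1/2}\tau(c^*c)^{1/2}\le\|b\|\|c\|$. By (1),
$$\|u^N\|_\pi\ge|\beta(u^N)|=2^{-N/2}\sum_e(-i)^{|e|}i^{|e|}=2^{-N/2}2^N=2^{N/2},$$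
and taking $N$-th roots gives $r(u)\ge\sqrt2$. (As $\|u\|_\pi\le\frac1{\sqrt2}\cdot2$, in fact $r(u)=\sqrt2$.)

**Step 4: a self-adjoint element with non-real spectrum.** We pass from the unitary to its real and imaginary parts. Choose $\lambda\in\sigma(u)$ with $|\lambda|=r(u)\ge\sqrt2$. The elements $h_1=u+u^*$ and $h_2=\frac1i(u-u^*)$ are self-adjoint, and because $u^*=u^{-1}$,
$$h_1-(\lambda+\lambda^{-1})=(u-\lambda)(1-\lambda^{-1}u^{-1}),\qquad ih_2-(\lambda-\lambda^{-1})=(u-\lambda)(1+\lambda^{-1}u^{-1}).$$
The factors commute and $u-\lambda$ is not invertible, so neither product is invertible: $\lambda+\lambda^{-1}\in\sigma(h_1)$ and $\frac1i(\lambda-\lambda^{-1})\in\sigma(h_2)$. If both numbers were real, say equal to $\rho$ and $\rho'$, then $2\lambda=\rho+i\rho'$ and $2\lambda^{-1}=\rho-i\rho'$, so $\lambda^{-1}=\bar\lambda$ and $|\lambda|=1$, a contradiction. So a self-adjoint element of $\mathcal C$ has non-real spectrum, and $\mathcal C$ is not symmetric. As $C^*$-algebras are symmetric, Theorem 1 is proved. $\blacksquare$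

In particular the statement "symmetry implies rigid symmetry" is false.

## 5. The seminorm $r(x^*x)^{1/2}$ on a symmetric algebra

Let $\mathcal C$ be symmetric. Self-adjoint elements of $\mathcal C^1$ are real multiples of $1$ plus self-adjoint elements of $\mathcal C$, hence have real spectrum, so $\mathcal C^1$ is symmetric. For $x\in\mathcal C^1$ put
$$p(x)=r(x^*x)^{1/2}\le\|x\| .$$
If $c=c^*$ and $\sigma(c)\subset(0,\infty)$, the holomorphic calculus with the principal branch gives an invertible $c^{1/2}$, self-adjoint because the branch satisfies $\overline{f(\bar z)}=f(z)$. Recall that $xy$ and $yx$ have the same nonzero spectrum.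

**(P1)** $r(x)\le p(x)$.

*Proof.* If $r(x)>p(x)$, divide $x$ by some $\lambda\in\sigma(x)$ with $|\lambda|=r(x)$; so it suffices to show that $1-x$ is invertible if $r(x^*x)<1$. Put $c=1-x^*x$, so $\sigma(c)\subset(0,1]$. Then
$$(1+x^*)(1-x)=c+(x^*-x)=c^{1/2}(1+y)c^{1/2},\qquad y=c^{-1/2}(x^*-x)c^{-1/2}=-y^*.$$
Since $iy$ is self-adjoint, $\sigma(y)\subset i\mathbb R$ and $1+y$ is invertible. So $1-x$ is left invertible. Since $r(xx^*)=r(x^*x)<1$, the same argument with $c=1-xx^*$ applied to $(1-x)(1+x^*)=1-xx^*+(x^*-x)$ shows that $1-x$ is right invertible. $\blacksquare$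

**(P2)** $r(hk)\le r(h)r(k)$ for self-adjoint $h,k$.

*Proof.* By (P1), $r(hk)^2\le r\big((hk)^*hk\big)=r(kh^2k)=r(h^2k^2)$. Applying this to $h^2,k^2$, then to $h^4,k^4$, and so on, we get $r(hk)^{2^n}\le r(h^{2^n}k^{2^n})\le\|h^{2^n}\|\|k^{2^n}\|$. Take $2^n$-th roots and let $n\to\infty$. $\blacksquare$

**(P3)** $p(xy)\le p(x)p(y)$.

*Proof.* $p(xy)^2=r(y^*x^*xy)=r(x^*x\,yy^*)\le r(x^*x)\,r(yy^*)=p(x)^2p(y)^2$, using (P2). $\blacksquare$

**(P4)** $s(h)=\max\sigma(h)$ is a sublinear functional on the self-adjoint elements of $\mathcal C^1$.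

*Proof.* Positive homogeneity is clear. For $s(h+k)\le s(h)+s(k)$, replace $h,k$ by $s(h)-h$ and $s(k)-k$: it suffices that $\sigma(h),\sigma(k)\subset[0,\infty)$ implies $\sigma(h+k)\subset[0,\infty)$. Since $\sigma(h+k)$ is real, by scaling it suffices that $1+h+k$ is invertible. Put $h'=h(1+h)^{-1}$ and $k'=k(1+k)^{-1}$; they are self-adjoint with spectra in $[0,1)$. Then
$$1+h+k=(1+h)(1+k)-hk=(1+h)(1-h'k')(1+k),$$
and $r(h'k')\le r(h')r(k')<1$ by (P2), so all three factors are invertible. $\blacksquare$

## 6. Symmetry read off from simple modules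

A **simple** left $\mathcal C$-module is a complex vector space $E$ with a $\mathcal C$-action such that $\mathcal CE\neq0$ and the only submodules are $0$ and $E$. Then $\{\eta:\mathcal C\eta=0\}$ is a submodule different from $E$, hence $0$, and so $\mathcal C\eta=E$ for every $\eta\ne0$. Example: $\mathbb C^n$ over $M_n$. An inner product on $E$ is called compatible if $(c\xi,\eta)=(\xi,c^*\eta)$.

**Lemma 3.** A Banach $^*$-algebra $\mathcal C$ is symmetric iff every simple left $\mathcal C$-module $E$ carries a positive definite compatible inner product. If $\mathcal C$ is symmetric, the inner product can be chosen so that moreover $c\mapsto(c\eta,\eta)$ is continuous for each $\eta\in E$.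

**Step 1: inner products force real spectrum.** Let $h=h^*\in\mathcal C$ and suppose $\lambda\in\sigma(h)\setminus\mathbb R$. If $h-\lambda$ and $h-\bar\lambda$ were both left invertible in $\mathcal C^1$, then $h-\lambda=(h-\bar\lambda)^*$ would also be right invertible, hence invertible. So for some $\lambda'\in\{\lambda,\bar\lambda\}$ the left ideal $\mathcal C^1(h-\lambda')$ is proper and lies in a maximal left ideal $M$. Let $E=\mathcal C^1/M$ and $\xi=1+M$; then $h\xi=\lambda'\xi\ne0$.

We check that $E$ is simple over $\mathcal C$. The set $\{\eta:\mathcal C\eta=0\}$ is a $\mathcal C^1$-submodule not containing $\xi$, hence $0$. So for $\eta\neq0$, $\mathcal C\eta$ is a nonzero $\mathcal C^1$-submodule, that is, $\mathcal C\eta=E$. With the compatible inner product, $\lambda'(\xi,\xi)=(h\xi,\xi)=(\xi,h\xi)=\overline{\lambda'}(\xi,\xi)$, a contradiction. So self-adjoint elements have real spectrum, and $\mathcal C$ is symmetric.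

**Step 2: from a maximal left ideal to a positive functional.** Now let $\mathcal C$ be symmetric and $E$ simple. The aim is a positive functional whose left kernel is the annihilator of a vector. $E$ is a simple unital $\mathcal C^1$-module, so $E\cong\mathcal C^1/M$ with $M$ a maximal left ideal. On the real space $W=\{\alpha+k+k^*:\alpha\in\mathbb R,\ k\in M\}$ put $f_0(\alpha+k+k^*)=\alpha$. We claim $\alpha\le s(h)$ for $h=\alpha+k+k^*$. Otherwise $c=\alpha-h=-(k+k^*)$ has spectrum in $(0,\infty)$, and $k'=-c^{-1/2}kc^{-1/2}$ satisfies $k'+k'^*=1$. So $k'=\frac12+iy$ with $y=y^*$, which is invertible because $\sigma(iy)\subset i\mathbb R$. Then $k\in M$ is invertible, a contradiction.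

In particular $\alpha+k+k^*=0$ forces $\alpha\le0$ and, with $(-\alpha,-k)$ in place of $(\alpha,k)$, also $\alpha\ge0$. So $f_0$ is well defined, it is real-linear, and $f_0\le s$ on $W$. By (P4) and Hahn–Banach, extend it to a real-linear $f\le s$ on the self-adjoint part of $\mathcal C^1$, and then complex-linearly to $\mathcal C^1$. Then $f(1)=1$ and $\min\sigma(h)\le f(h)\le\max\sigma(h)$ for $h=h^*$, so $|f(h)|\le\|h\|$, $f$ is continuous, and $f(c^*c)\ge0$.

**Step 3: the inner product.** The functional vanishes on $M$: for $k\in M$ the real and imaginary parts of $k$ have the form $k_1+k_1^*$ with $k_1=k/2$ and $k_1=k/(2i)$ in $M$, where $f_0=0$. Since $k\in M$ implies $k^*k\in M$, we get $M\subset N_f=\{c:f(c^*c)=0\}$. By Cauchy–Schwarz $N_f=\{c:f(c'c)=0\ \forall c'\}$, a left ideal, and $1\notin N_f$. By maximality $M=N_f$. Hence $(c+M,c'+M)=f(c'^*c)$ is well defined and positive definite; it is compatible because $f(c'^*dc)=f((d^*c')^*c)$; and $(c\,c_0+M,c_0+M)=f(c_0^*cc_0)$ is continuous in $c$. $\blacksquare$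

## 7. Type I algebras: subalgebras and abelian elements

*Examples.* Commutative $C^*$-algebras, $M_n$ and $\mathcal K(H)$ are of type I. The CAR algebra $M_{2^\infty}=\bigotimes_{n}M_2$ is unital, simple and infinite-dimensional, hence not of type I: an irreducible representation $\pi$ is faithful, and if $\mathcal K(H)\subset\pi(M_{2^\infty})$, then by simplicity $\pi(M_{2^\infty})=\mathcal K(H)$, which is unital only when $\dim H<\infty$.

An **abelian element** of $\mathcal A$ is an $x\ge0$ for which $\overline{x\mathcal Ax}$ is commutative. In $M_n$ a rank one projection $e$ is abelian, since $eM_ne=\mathbb Ce$. For the proof of Theorem 2(a) we need that nonzero type I algebras contain nonzero abelian elements; the textbook reference is Pedersen, *C\*-algebras and their Automorphism Groups*, §§6.1–6.2. To stay with the definition of type I by irreducible representations, we prove what we use. It is enough to have abelian elements in the separable case, provided separable subalgebras of type I algebras are again of type I. The one deep input is: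

**Glimm's theorem** (Glimm, *Type I C\*-algebras*, Ann. of Math. 73 (1961); Pedersen, §6.7). A separable non-type-I $C^*$-algebra has a $C^*$-subalgebra $D$ with a surjective $^*$-homomorphism $D\to M_{2^\infty}$.

**Lemma 4.** Suppose $\mathcal A$ has a $C^*$-subalgebra $D$ with a surjective $^*$-homomorphism $\theta:D\to\mathcal F$, where $\mathcal F=M_{2^\infty}$. Then $\mathcal A$ is not of type I.

The obvious try is to extend to $\mathcal A$ a pure state that comes from $\mathcal F$. This alone does not help: if $\mathcal F$ acts irreducibly on $H$, the algebra $\mathcal F+\mathcal K(H)$ contains $\mathcal F$ and acts irreducibly on $H$ with compact operators in its image. We must choose the extension well, and a minimality argument does it.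

**Step 1: an invariant face.** This step collects all extensions of states coming from $\mathcal F$. Let $Q$ be the weak$^*$ compact convex set of positive functionals of norm $\le1$ on $\mathcal A$, let $N=\ker\theta$, and choose $d_0\in D$ with $0\le d_0$, $\|d_0\|\le1$, $\theta(d_0)=1$. Put
$$S_0=\{g\in Q: g(d_0)=1,\ g|_N=0\}.$$
It is weak$^*$ closed, and nonempty because $\varphi\circ\theta$ extends to a state of $\mathcal A$ for any state $\varphi$ of $\mathcal F$. It is a face of $Q$: if $\lambda g_1+(1-\lambda)g_2\in S_0$ with $g_i\in Q$ and $0<\lambda<1$, then $g_i(d_0)\le1$ forces $g_i(d_0)=1$, and $g_i\ge0$ forces $g_i(n)=0$ for positive $n\in N$, hence on $N$.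

For $g\in Q$ and $d\in D$ with $g(d^*d)=1$ put $g_d(a)=g(d^*ad)$; then $g_d\in Q$, since $g(d^*ad)\le g(d^*d)=1$ for $0\le a$, $\|a\|\le1$. Call a subset $S\subset S_0$ invariant if $g\in S$ and $g(d^*d)=1$ imply $g_d\in S$. The set $S_0$ is invariant: $d^*Nd\subset N$, and $d^*d_0d-d^*d\in N$, so $g_d(d_0)=g(d^*d)=1$.

By compactness the intersection of a chain of nonempty closed invariant faces is again one, so by Zorn's lemma there is a minimal nonempty closed invariant face $S\subset S_0$.

**Step 2: a pure state.** Let $f$ be an extreme point of $S$. As $S$ is a face, $f$ is extreme in $Q$, and $f\neq0$, so $f$ is a pure state. Let $\pi$ be its irreducible GNS representation on $H$ with vector $\xi$. Suppose that $\mathcal K(H)\subset\pi(\mathcal A)$, and let $I=\pi^{-1}(\mathcal K(H))$, a closed two-sided ideal. The set $S_I=\{g\in S:g|_I=0\}$ is a closed face, and it is invariant because $d^*Id\subset I$. It does not contain $f$, because some $c\in I$ has $\pi(c)$ equal to the projection onto $\mathbb C\xi$, so $f(c)=1$. By minimality $S_I=\emptyset$.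

**Step 3: an element of $S_I$.** We produce one and thereby a contradiction. Let $W=\pi(D)\xi$. A unit vector of $W$ is $\pi(d)\xi$ with $f(d^*d)=1$, and its vector state is $f_d\in S$.

$W$ is infinite-dimensional. Indeed $\|\pi(n)\pi(d)\xi\|^2=f(d^*n^*nd)=0$ for $n\in N$, so $\mathcal F=D/N$ acts on $W$. Moreover $\pi(n)\xi=0$ for $n\in N$, because $f(n^*n)=0$; as $d_0d-d\in N$, the unit of $\mathcal F$, represented by $d_0$, acts as the identity. $W\ne0$, because $d_0^2-d_0\in N$ gives $f(d_0^2)=1$. As $\mathcal F$ is simple, it acts faithfully, and an infinite-dimensional algebra cannot act faithfully on a finite-dimensional space.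

So $W$ contains an orthonormal sequence $(\xi_n)$. Its vector states lie in the compact set $S$ and have a weak$^*$ cluster point $g\in S$. For $c\in I$ the operator $\pi(c)$ is compact, so $\langle\pi(c)\xi_n,\xi_n\rangle\to0$ and $g(c)=0$. Thus $g\in S_I=\emptyset$, a contradiction. So $\mathcal K(H)\not\subset\pi(\mathcal A)$, and $\mathcal A$ is not of type I. $\blacksquare$

**Lemma 5.** A separable $C^*$-subalgebra $\mathcal A_0$ of a type I $C^*$-algebra $\mathcal A$ is of type I.

*Proof.* Otherwise Glimm's theorem gives $D\subset\mathcal A_0\subset\mathcal A$ with a surjection onto $M_{2^\infty}$, contradicting Lemma 4. $\blacksquare$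

**Lemma 6.** A nonzero separable type I $C^*$-algebra $\mathcal A$ contains an abelian element $x\ge0$ with $\|x\|=1$.

*Proof.* We use that $\mathrm{Prim}(\mathcal A)$, with its hull-kernel topology, is a Baire space. Let $(x_n)$ be dense in $\{x\in\mathcal A:x\ge0,\|x\|\le1\}$ and $y_n=h(x_n)$ with $h(t)=\max(t-\frac12,0)$.

**Step 1: each primitive ideal sees some $y_n$ as a rank one operator.** Let $P=\ker\pi$ with $\pi$ irreducible. Since $\mathcal K(H_\pi)\subset\pi(\mathcal A)$, there is $x\ge0$ with $\|x\|\le1$ and $\pi(x)=e$ a rank one projection. Choose $n$ with $\|x_n-x\|<\frac14$. If the spectral projection of $\pi(x_n)$ for $(\frac12,1]$ had rank at least $2$, its range would contain a unit vector $\zeta$ with $e\zeta=0$, and $\frac12\le\langle\pi(x_n)\zeta,\zeta\rangle\le\frac14$, which is false. If it were $0$, a unit vector $\zeta$ in $eH$ would give $\frac34\le\langle\pi(x_n)\zeta,\zeta\rangle\le\frac12$, also false. So $\pi(y_n)$ has rank exactly one.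

**Step 2: Baire category.** This step makes one $y_n$ work on an open set. Let $F_n$ be the set of $P$ such that $y_nay_n$ and $y_nby_n$ commute modulo $P$ for all $a,b\in\mathcal A$; it is a hull, hence closed. Let $O_n=\{P:y_n\notin P\}$, an open set. By Step 1, $\mathrm{Prim}(\mathcal A)=\bigcup_n(F_n\cap O_n)$, so some $F_n\cap O_n$ is dense in a nonempty open set $V$. Then $V\subset F_n$, and $U=V\cap O_n$ is open, nonempty, and contained in $F_n\cap O_n$. Write $U=\{P:P\not\supseteq I\}$ with $I$ a closed ideal, and write $y=y_n$.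

**Step 3: the abelian element.** Choose $P=\ker\pi\in U$ and $\zeta$ with $\pi(y)\zeta\neq0$. As $\pi(I)\ne0$ and $\pi$ is irreducible, $\pi(I)$ acts irreducibly, so there is $c\in I$ with $\pi(c)\pi(y)\zeta\ne0$. Put $j=c^*c\in I$ and $x=yjy\ge0$; then $\langle\pi(x)\zeta,\zeta\rangle=\|\pi(c)\pi(y)\zeta\|^2\neq0$, so $x\ne0$. For $a\in\mathcal A$ we have $xax=y(jyayj)y\in y\mathcal Ay$. So elements of $x\mathcal Ax$ commute modulo every $P\in U$. If $P\notin U$, then $x\in I\subset P$, and they commute modulo $P$ trivially. As the intersection of all primitive ideals is $0$, $x\mathcal Ax$ is commutative, and so is its closure. Normalize $x$. $\blacksquare$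

## 8. Type I coefficients preserve symmetry: proof of Theorem 2(a)

Let $\mathcal B$ be symmetric, $\mathcal A$ of type I, and $\mathcal C=\mathcal B\widehat\otimes\mathcal A$.

**Step 1: reduction to separable $\mathcal A$.** Let $c=c^*\in\mathcal C$, $c\ne0$, and write $c=\sum b_n\otimes a_n$ with $\sum\|b_n\|\|a_n\|<\infty$. Let $\mathcal A_0$ be the separable $C^*$-subalgebra generated by the $a_n$; it is of type I by Lemma 5. Let $\iota:\mathcal B\widehat\otimes\mathcal A_0\to\mathcal C$ be the natural contractive $^*$-homomorphism. With $c_1=\sum b_n\otimes a_n\in\mathcal B\widehat\otimes\mathcal A_0$ and $c_0=\frac12(c_1+c_1^*)$ we have $\iota(c_0)=\frac12(c+c^*)=c$. Suppose $\mathcal B\widehat\otimes\mathcal A_0$ is symmetric and $\lambda\notin\mathbb R$. Then with $y=\lambda^{-1}c_0$ the element $1-y$ is invertible, which means that there is $d\in\mathcal B\widehat\otimes\mathcal A_0$ with $d-y-yd=0=d-y-dy$. Applying $\iota$, we see that $1-\lambda^{-1}c$ is invertible, so $\lambda\notin\sigma(c)$. Hence it suffices to treat separable $\mathcal A$,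 which we assume from now on.

Let $E$ be a simple left $\mathcal C$-module. By Lemma 3 we must construct a compatible inner product on $E$.

**Step 2: actions of $\mathcal A$ and $\mathcal B$ on $E$.** Neither factor need sit inside $\mathcal C$, so this requires an argument. Fix $0\ne\xi\in E$. Then $E=\mathcal C\xi\cong\mathcal C/M_\xi$ with $M_\xi=\{c:c\xi=0\}$. This left ideal is maximal because $E$ is simple, and modular: if $e_0\xi=\xi$, then $ce_0-c\in M_\xi$ for all $c$. Maximal modular left ideals are closed; give $E$ the quotient norm, so that $\|c\eta\|\le\|c\|\|\eta\|$.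

$\mathcal C$ is a Banach $\mathcal A$-bimodule through $a(b\otimes a')=b\otimes aa'$ and $(b\otimes a')a=b\otimes a'a$, with $a(cc')=(ac)c'$ and $c'(ac)=(c'a)c$. Put $a(c\xi)=(ac)\xi$. This is well defined: if $c\xi=0$, then $c'\big((ac)\xi\big)=(c'a)c\xi=0$ for all $c'$, so $(ac)\xi=0$ because $\{\eta:\mathcal C\eta=0\}=0$. Thus $aM_\xi\subset M_\xi$, and the action is contractive for the quotient norm. For $\eta=c_1\xi$,
$$a(c\eta)=\big(a(cc_1)\big)\xi=(ac)\eta,\qquad c(a\eta)=\big(c(ac_1)\big)\xi=\big((ca)c_1\big)\xi=(ca)\eta .$$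
The same construction works for $\mathcal B$. The two actions commute, and $(b\otimes a)\eta=b(a\eta)$, since these identities hold in $\mathcal C$ with $c_1$ in place of $\eta$.

**Step 3: making $\mathcal A$ act faithfully.** Let $J=\{a:aE=0\}$, a closed two-sided ideal. $J\neq\mathcal A$, since otherwise all $b\otimes a$, hence $\mathcal C$, would kill $E$. Let $K$ be the closed span of $\{b\otimes j:b\in\mathcal B,j\in J\}$ in $\mathcal C$; it kills $E$. The map $(b,a+J)\mapsto b\otimes a+K$ is a well-defined bilinear map $\mathcal B\times(\mathcal A/J)\to\mathcal C/K$ with norm at most $1$, so it induces a map $\mathcal B\widehat\otimes(\mathcal A/J)\to\mathcal C/K$, which is inverse to the natural map $\mathcal C/K\to\mathcal B\widehat\otimes(\mathcal A/J)$. So $\mathcal B\widehat\otimes(\mathcal A/J)\cong\mathcal C/K$ as $^*$-algebras, $E$ is a simple module over it, and a compatible inner product for this module is compatible for $\mathcal C$. The algebra $\mathcal A/J$ is nonzero and separable, and of type I because its irreducible representations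 are irreducible representations of $\mathcal A$. So we assume $J=0$.

**Step 4: the corner of an abelian element.** This step replaces $e_{11}E$ from Section 3. By Lemma 6 choose an abelian $x\ge0$ with $\|x\|=1$, and let $\mathcal R=\overline{x\mathcal Ax}$, a commutative $C^*$-algebra. We need two facts about $\mathcal R$. First, $x\in\mathcal R$: the functions $t^2g(t)$ with $g$ continuous on $[0,1]$, $g(0)=0$, are dense among the continuous functions on $[0,1]$ vanishing at $0$. Second, $\overline{\mathcal Rx}=\mathcal R$: let $k_n$ be continuous with $k_n(t)=0$ for $t\le\frac1{2n}$, $k_n(t)=\frac1t$ for $t\ge\frac1n$, and $0\le tk_n(t)\le1$. Then $k_n(x)\in\mathcal R$, and $xax\cdot k_n(x)\cdot x\in\mathcal Rx$ converges to $xax$ because $\|x-x\cdot xk_n(x)\|\le\frac1n$.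

Put $E_x=xE$; it is nonzero because $J=0$. If $\eta\in E_x$ and $x\eta=0$, then $\eta=0$. To see this, write $\eta=x\zeta$. From $\mathcal R=\overline{\mathcal Rx}$ and $x\eta=0$ we get $\mathcal R\eta=0$, that is, $\mathcal Rx\zeta=0$. Again by $\mathcal R=\overline{\mathcal Rx}$, $\mathcal R\zeta=0$, and so $\eta=x\zeta=0$.

**Step 5: $E_x$ is a simple module over a Banach algebra.** For $0\ne\eta\in E_x$ we have $x\eta\ne0$, so $\mathcal Cx\eta=E$ and $x\mathcal Cx\eta=E_x$. Let $\mathcal C'$ be the Banach space $\mathcal C$ with the product $c\circ c'=cx^2c'$; this is a Banach algebra because $\|x\|=1$. It acts on $E_x$ by $c\mapsto xcx$, since $(xcx)(xc'x)=x(cx^2c')x$, and $E_x$ is a simple $\mathcal C'$-module.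

**Step 6: $\mathcal R$ acts on $E_x$ by scalars.** Each $d\in\mathcal R$ maps $E_x$ into itself, because $dx\zeta=xd\zeta$. It commutes with all $xcx$: for $c=b\otimes a$ the operator $xcx$ is $b$ composed with $xax\in\mathcal R$, and the general case follows by continuity in $c$. So $d$ acts as an element of the commutant of the simple $\mathcal C'$-module $E_x$.

The commutant of a simple module $V$ over a complex Banach algebra is $\mathbb C$ (Schur and Gelfand–Mazur; see Bonsall–Duncan, *Complete Normed Algebras*, §25). Here is the reason. As in Step 2, $V=\mathcal C'\eta$ is a Banach space in the quotient norm of $\mathcal C'/\{c:c\eta=0\}$. If $T$ commutes with $\mathcal C'$, then $T(c\eta)=cT\eta$ has norm at most $\|c\|\|T\eta\|$ for every $c$ representing the vector $c\eta$, so $T$ is bounded. If $T\ne0$, its kernel and range are submodules, so $T$ is bijective, and $T^{-1}$ lies in the commutant. The commutant is thus a normed division algebra over $\mathbb C$, hence $\mathbb C$.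

So $d\eta=\chi(d)\eta$ on $E_x$ for a homomorphism $\chi:\mathcal R\to\mathbb C$, and $\chi(x)\ne0$ by Step 4. Thus $\chi$ is a character of a commutative $C^*$-algebra, and it is positive and contractive.

**Step 7: $E_x$ is a simple $\mathcal B$-module.** Let $\omega(a)=\chi(xax)$, a bounded positive functional on $\mathcal A$, and let $\Lambda=\mathrm{id}\otimes\omega:\mathcal C\to\mathcal B$, $\Lambda(b\otimes a)=\omega(a)b$. For $\eta\in E_x$,
$$xcx\,\eta=\Lambda(c)\eta ,\tag{2}$$
since for $c=b\otimes a$ the left side is $b(xax\,\eta)=\omega(a)b\eta$, and both sides are continuous in $c$. $E_x$ is $\mathcal B$-invariant, as $bx\zeta=xb\zeta$, and for $0\neq\eta\in E_x$ we have $\mathcal B\eta\supset\Lambda(\mathcal C)\eta=x\mathcal Cx\eta=E_x$. So $E_x$ is a simple $\mathcal B$-module. As $\mathcal B$ is symmetric, Lemma 3 gives a compatible inner product $(\cdot,\cdot)$ on $E_x$ with $b\mapsto(b\eta,\eta)$ continuous.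

**Step 8: a positive functional on $\mathcal C$.** We transport the inner product to $\mathcal C$. Fix $0\ne\eta\in E_x$ and put $g(c)=(\Lambda(c)\eta,\eta)$. It is continuous, and hermitian because $\Lambda(c^*)=\Lambda(c)^*$. It is positive: for a finite sum $c=\sum_nb_n\otimes a_n$,
$$g(c^*c)=\sum_{n,k}\omega(a_n^*a_k)\,(b_k\eta,b_n\eta)\ge0,$$
since the matrices $[\omega(a_n^*a_k)]_{n,k}$ and $[(b_k\eta,b_n\eta)]_{n,k}$ are positive semidefinite, so is their entrywise (Schur) product, and the expression is the sum of the entries of this product. The general case follows by continuity.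

**Step 9: the inner product on $E$.** It remains to identify the left kernel of $g$. Let $M=\{c:cx\eta=0\}$. Since $\mathcal C/M\cong\mathcal Cx\eta=E$ is simple, the only left ideals containing $M$ are $M$ and $\mathcal C$. Let $N_g=\{c:g(c'c)=0\ \forall c'\in\mathcal C\}$, a left ideal.

We have $M\subset N_g$: if $cx\eta=0$, then by (2) $\Lambda(c'c)\eta=xc'cx\eta=0$. And $N_g\ne\mathcal C$: otherwise take $c'=b'\otimes x$ and $c=b\otimes x$, for which $\Lambda(c'c)=\chi(x^4)b'b$ with $\chi(x^4)\ne0$; so $(b'b\eta,\eta)=0$ for all $b,b'$, and $b'=b^*$ gives $(b\eta,b\eta)=0$, that is, $\mathcal B\eta=0$, a contradiction. Hence $M=N_g$.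

Put $\langle cx\eta,c'x\eta\rangle=g(c'^*c)$. This is well defined: for $c\in M$ it vanishes because $M\subset N_g$, and for $c'\in M$ because $g$ is hermitian. It is compatible, since $g(c'^*c''c)=g\big((c''^*c')^*c\big)$. It is definite: if $g(c^*c)=0$, then $g(c'c)=0$ for all $c'$ by Cauchy–Schwarz, so $c\in N_g=M$ and $cx\eta=0$. By Lemma 3, $\mathcal C$ is symmetric. $\blacksquare$

## 9. An odometer in the CAR algebra

For Theorem 2(b) we want to repeat Section 4 inside arbitrary non-type-I algebras. By Glimm's theorem we should look for the lamplighter inside the CAR algebra. Two things go wrong with a literal copy.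

The natural lamps are diagonal unitaries $z^{(\sigma)}$ at the sites of a tensor product, and $t$ should implement the shift of the sites. But the shift of $\bigotimes_{\mathbb Z}M_2$ is not implemented by a unitary $U$ of the algebra. Choose $V$ in finitely many tensor factors with $\|U-V\|<1$, and a site $\sigma$ to the right of all of them. Then $z^{(\sigma)}=\mathrm{diag}(1,-1)$ at site $\sigma$ commutes with $V$, so $\|Uz^{(\sigma)}U^*-z^{(\sigma)}\|=\|(U-V)z^{(\sigma)}-z^{(\sigma)}(U-V)\|\le2\|U-V\|<2$, whereas $\|z^{(\sigma+1)}-z^{(\sigma)}\|=2$.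

Moreover, Glimm's theorem gives the CAR algebra only as a quotient of a subalgebra. Lifts of unitaries need not be unitary, so the identity $u^*=u^{-1}$ of Section 4 is lost. The second problem will be handled by (P1) and (P3). For the first we give up the shift. We ask only for a contraction $T$ that brings a fresh lamp to site $0$ at each step, and a binary counter tells it which permutation of the sites to use. The price is a loss of a factor $4$ per step, paid by using $q=5$ lamps per site instead of one.

**The algebra.** Let $q=5$ and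
$$\mathcal F=\bigotimes_{j\ge0}M_2\otimes\bigotimes_{\sigma\ge0}M_{2^q},$$
which is the CAR algebra, as $M_{2^q}=M_2^{\otimes q}$; let $\tau$ be its tracial state. The factors $M_2$ hold the counter, the factors $M_{2^q}$ hold the lamps. In $M_{2^q}$ let $z_l$ be $\mathrm{diag}(1,-1)$ in the $l$-th factor, and for $S\subset\{1,\dots,q\}$ let $z_S=\prod_{l\in S}z_l$. With the normalized trace, $\mathrm{tr}(z_Sz_{S'})=\delta_{S,S'}$. Write $y^{(\sigma)}$ for $y\in M_{2^q}$ placed at site $\sigma$, and put $a_l=z_l^{(0)}$, $a_S=z_S^{(0)}$.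

**The counter.** Let $v_m=\big(\bigotimes_{j<m}e_{01}\big)\otimes e_{10}\in\bigotimes_{j\le m}M_2$. Let $\bigotimes_{j\le M}M_2$ act on $\ell^2\{0,\dots,2^{M+1}-1\}$ by writing $x=\sum x_j2^j$, and let $m(x)$ be the number of trailing ones of $x$ in binary, that is, the $2$-adic valuation $v_2(x+1)$ of $x+1$. For $m\le M$,
$$v_m\delta_x=\delta_{x+1}\ \text{ if } m(x)=m,\qquad v_m\delta_x=0\ \text{ otherwise:}$$
$v_m$ performs the addition of $1$ with a carry of length exactly $m$. So the $v_m$ are partial isometries with mutually orthogonal ranges, and the $v_m^*v_m$ are mutually orthogonal projections.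

**The flips.** Let $\pi_m$ be the unitary in $\bigotimes_{\sigma<2^{m+1}}M_{2^q}$ flipping the tensor factors $\sigma\leftrightarrow\sigma+2^m$ for $0\le\sigma<2^m$. Write $\pi_m$ also for the corresponding involution of $\mathbb N_0$, which fixes all $\sigma\ge2^{m+1}$. Then $\pi_my^{(\sigma)}\pi_m^*=y^{(\pi_m(\sigma))}$.

**The operator.** Put
$$T=\sum_{m\ge0}2^{-m}v_m\otimes\pi_m\in\mathcal F .$$
The weights $2^{-m}$ make the series converge in norm. As $v_m^*v_n=0$ for $m\ne n$, $T^*T=\sum_m4^{-m}v_m^*v_m\otimes1$, hence $\|T\|\le1$.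

*Example.* Start the counter at $x=0$: the carries are $m(0)=0$, $m(1)=1$, $m(2)=0$. The images of $0$ under the products $1,\ \pi_0,\ \pi_0\pi_1,\ \pi_0\pi_1\pi_0$ are $0$; $1$; $2$ (since $0\mapsto2\mapsto2$); and $3$ (since $0\mapsto1\mapsto3\mapsto3$). Every step meets a new site, and this is the general pattern.

**Proposition 7.** For $e=(S_1,\dots,S_N)$ with $S_i\subset\{1,\dots,q\}$ let $w_e=Ta_{S_1}Ta_{S_2}\cdots Ta_{S_N}$. Then $\tau(w_e^*w_f)=\delta_{e,f}\,\kappa_N$ with $\kappa_N\ge4^{-N}$ independent of $e$.

**Step 1: separate the counter histories.** Expand, absolutely convergently,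
$$w_e=\sum_{\mu=(m_1,\dots,m_N)}c_\mu\,v_\mu\otimes L_{\mu,e},$$
where $c_\mu=2^{-\sum m_i}$, $v_\mu=v_{m_1}\cdots v_{m_N}$ and $L_{\mu,e}=\pi_{m_1}z_{S_1}^{(0)}\cdots\pi_{m_N}z_{S_N}^{(0)}$. Since $v_{m_N}$ acts first, for $M\ge\max m_i$,
$$v_\mu\delta_x=\delta_{x+N}\ \text{ if } m(x+k)=m_{N-k}\text{ for }0\le k<N,\qquad v_\mu\delta_x=0\ \text{ otherwise.}$$
In the first case we say that $x$ realizes $\mu$. Since $x$ determines $\mu$, and $v_\mu^*\delta_{x+N}$ is nonzero only if $x$ realizes $\mu$, we have $v_\mu^*v_\nu=0$ for $\mu\ne\nu$. Hence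
$$\tau(w_e^*w_f)=\sum_\mu c_\mu^2\,\tau(v_\mu^*v_\mu)\,\tau(L_{\mu,e}^*L_{\mu,f}).\tag{3}$$

**Step 2: locate the lamps.** Let $v_\mu\ne0$ and let $x$ realize $\mu$. We move all flips to the left, using $z^{(0)}\pi=\pi z^{(\pi^{-1}(0))}$ for a product $\pi$ of flips:
$$L_{\mu,e}=\pi_{m_1}\cdots\pi_{m_N}\prod_iz_{S_i}^{(\sigma_i)},\qquad\sigma_i=(\pi_{m_{i+1}}\cdots\pi_{m_N})^{-1}(0)=\pi_{m_N}\cdots\pi_{m_{i+1}}(0).$$
With $i=N-k$ and $m_{N-k}=m(x+k)$,
$$\sigma_{N-k}=\pi_{m(x)}\pi_{m(x+1)}\cdots\pi_{m(x+k-1)}(0)=G_x^{-1}G_{x+k}(0),\qquad G_y=\pi_{m(0)}\pi_{m(1)}\cdots\pi_{m(y-1)} .$$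

**Step 3: $G_y(0)=y$ for all $y\ge0$.** This shows that the lamps are fresh. It is clear for $y=0$. Assume it for all $y<2^m$. For $i<2^m-1$ we have $m(i)=v_2(i+1)<m$, and $\pi_{m'}$ with $m'<m$ fixes every $\sigma\ge2^m$; so $G_{2^m-1}$ fixes every $\sigma\ge2^m$. Further $m(2^m-1)=m$, and $m(2^m+i)=v_2(2^m+i+1)=m(i)$ for $0\le i<2^m-1$. So for $0\le y<2^m$ we get $G_{2^m+y}=G_{2^m-1}\pi_mG_y$, and
$$G_{2^m+y}(0)=G_{2^m-1}\pi_m(y)=G_{2^m-1}(y+2^m)=y+2^m .$$
By induction on $m$ the claim holds for all $y$.

**Step 4: orthogonality.** Now $\sigma_{N-k}=G_x^{-1}(x+k)$ for $0\le k<N$, so $\sigma_1,\dots,\sigma_N$ are distinct, and they depend on $\mu$ only. With $f=(S_1',\dots,S_N')$,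
$$\tau(L_{\mu,e}^*L_{\mu,f})=\prod_i\mathrm{tr}(z_{S_i}z_{S_i'})=\delta_{e,f}.$$
By (3), $\tau(w_e^*w_f)=\delta_{e,f}\kappa_N$ with $\kappa_N=\sum_\mu c_\mu^2\,\tau(v_\mu^*v_\mu)$.

**Step 5: the lower bound for $\kappa_N$.** The number $\kappa_N$ is an average of products of weights $4^{-m}$, and carries have length about $1$ on average. Precisely, let $R=2^{M+1}>N$. For $\mu$ with all $m_i\le M$, $\tau(v_\mu^*v_\mu)$ is $\frac1R$ times the number of $x\in\{0,\dots,R-1\}$ realizing $\mu$. Every $x\le R-1-N$ realizes such a $\mu$, because $x+k\le R-2$ for $k<N$. Keeping only these $x$ and using the AM–GM inequality for the $R-N$ terms,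
$$\kappa_N\ge\frac1R\sum_{x=0}^{R-1-N}\prod_{k=0}^{N-1}4^{-m(x+k)}\ge\frac{R-N}R\exp\Big(-\frac{\log4}{R-N}\sum_{k=0}^{N-1}\sum_{x=0}^{R-1-N}m(x+k)\Big).$$
For each $k$, $\sum_xm(x+k)\le\sum_{y=0}^{R-2}v_2(y+1)=v_2\big((R-1)!\big)=\sum_{j\ge1}\lfloor(R-1)/2^j\rfloor\le R$. So
$$\kappa_N\ge\frac{R-N}R\,4^{-NR/(R-N)},$$
and the right side tends to $4^{-N}$ as $M\to\infty$. $\blacksquare$

## 10. Two non-type-I factors: proof of Theorem 2(b)

Glimm's theorem is about separable algebras, so we first find separable subalgebras.

**Lemma 8.** Every non-type-I $C^*$-algebra $\mathcal A$ contains a separable non-type-I $C^*$-subalgebra.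

**Step 1: many almost-norming vectors.** There is an irreducible $\pi:\mathcal A\to B(H)$ with $\mathcal K(H)\not\subset\pi(\mathcal A)$; then $\pi(\mathcal A)\cap\mathcal K(H)=0$, since an irreducible $C^*$-algebra containing one nonzero compact operator contains them all. If $\pi(a)\neq0$ and $0<\varepsilon<\|\pi(a)\|^2$, the spectral projection of $\pi(a^*a)$ for $[\|\pi(a)\|^2-\varepsilon,\infty)$ has infinite rank. Otherwise $h(\pi(a^*a))$, with $h\ge0$ continuous, supported in this interval and $h(\|\pi(a)\|^2)=1$, would be a nonzero finite rank operator in $\pi(\mathcal A)$.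

**Step 2: a countable construction.** We build a separable subalgebra and a separable subspace together. Inductively choose increasing countable $\mathbb Q(i)$-$^*$-subalgebras $A_n\subset\mathcal A$ and countable $\mathbb Q(i)$-subspaces $H_n\subset H$, with $\pi(A_0)\ne0$ and $H_0\neq0$, such that:

1. $\pi(A_n)H_n\subset H_{n+1}$.
2. For $a\in A_n$ with $\pi(a)\ne0$ and $\frac1k<\|\pi(a)\|^2$, $H_{n+1}$ contains an infinite orthonormal sequence in the range of the spectral projection above with $\varepsilon=\frac1k$.
3. For nonzero $\xi,\eta\in H_n$ and $k\ge1$, $A_{n+1}$ contains $c$ with $\|\pi(c)\xi-\eta\|<\frac1k$ and $\|c\|\le2\|\eta\|/\|\xi\|$.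

Each stage makes countably many demands. The element $c$ in 3 exists by Kaplansky's density theorem: the rank one operator sending $\xi$ to $\eta$ and killing $\xi^\perp$ has norm $\|\eta\|/\|\xi\|$ and is a strong limit of elements of $\pi(\mathcal A)$ of at most this norm; these lift to $\mathcal A$ with norm at most twice as large.

**Step 3: the subalgebra is not of type I.** Let $A_\infty=\overline{\bigcup A_n}$, a separable $C^*$-algebra, and $H_\infty=\overline{\bigcup H_n}$. By 1, $H_\infty$ is invariant under $\pi(A_\infty)$; let $\sigma$ be the restriction of $\pi|_{A_\infty}$ to $H_\infty$.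

Every nonzero $\xi\in H_\infty$ is cyclic for $\sigma$. To see this, let $0\ne\eta\in\bigcup H_n$, approximate $\xi$ by $0\neq\xi'\in\bigcup H_n$, and take $c$ as in 3 for $\xi',\eta$; then
$$\|\pi(c)\xi-\eta\|\le\tfrac1k+2\,\frac{\|\eta\|\,\|\xi-\xi'\|}{\|\xi'\|},$$
which is as small as we like. So $\sigma$ is irreducible.

If $a\in\bigcup A_n$, $\pi(a)\neq0$ and $(\xi_j)$ is a sequence as in 2, then $\|\pi(a)\xi_j\|^2\ge\|\pi(a)\|^2-\frac1k$, while $\|C\xi_j\|\to0$ for every compact $C$ on $H_\infty$. So $\|\sigma(a)-C\|\ge(\|\pi(a)\|^2-\frac1k)^{1/2}$ for all large $k$, that is, $\mathrm{dist}(\sigma(a),\mathcal K(H_\infty))\ge\|\pi(a)\|$. By continuity this holds for all $a\in A_\infty$. Hence $\sigma(A_\infty)\ne0$, as $\pi(A_0)\neq0$, and if $\sigma(a)$ is compact, then $\pi(a)=0$ and so $\sigma(a)=0$. So $\sigma(A_\infty)$ contains no nonzero compact operator, and $A_\infty$ is not of type I. $\blacksquare$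

**Proof of Theorem 2(b).** Let $\mathcal A,\mathcal B$ be $C^*$-algebras not of type I, and let $\mathcal C=\mathcal B\widehat\otimes\mathcal A$.

**Step 1: lift the odometer and the lamps.** By Lemma 8 and Glimm's theorem there are $C^*$-subalgebras $D\subset\mathcal B$ and $D'\subset\mathcal A$ with surjections $\theta:D\to\mathcal F$, $\theta':D'\to\mathcal F$. Choose lifts $\tilde T,\tilde a_l\in D$ of $T,a_l$ with $\|\tilde T\|\le1$, $\tilde a_l=\tilde a_l^*$ and $\|\tilde a_l\|\le1$, and similarly $\tilde T',\tilde a_l'\in D'$; in $C^*$-algebras lifts can be chosen with the same norm, and self-adjoint elements have such lifts that are self-adjoint. Let $\tilde a_S$ be the product of the $\tilde a_l$, $l\in S$, in increasing order ($\tilde a_\emptyset$ is omitted wherever it occurs). Put $s_l=\tilde a_l\otimes\tilde a_l'=s_l^*\in\mathcal C$, so $\|s_l\|_\pi\le1$, and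
$$x=2^{-q/2}(\tilde T\otimes\tilde T')(1+is_1)\cdots(1+is_q)=2^{-q/2}\sum_Si^{|S|}\,\tilde T\tilde a_S\otimes\tilde T'\tilde a_S'\in\mathcal C,$$
the product being formed in $\mathcal C^1$.

**Step 2: if $\mathcal C$ is symmetric, then $r(x)\le1$.** This is where (P1) and (P3) replace unitarity. They give
$$r(x)\le p(x)\le p(\tilde T\otimes\tilde T')\prod_{l=1}^q2^{-1/2}p(1+is_l).$$
Here $p(\tilde T\otimes\tilde T')\le\|\tilde T\|\|\tilde T'\|\le1$, and $p(1+is_l)^2=r\big((1-is_l)(1+is_l)\big)=r(1+s_l^2)\le1+\|s_l\|_\pi^2\le2$. So $r(x)\le1$.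

**Step 3: $r(x)\ge\sqrt2$ in any case.** This is the computation of Section 4 with $w_e$ from Proposition 7. For $e=(S_1,\dots,S_N)$ let $\tilde w_e=\tilde T\tilde a_{S_1}\cdots\tilde T\tilde a_{S_N}$, similarly $\tilde w_e'$, and $|e|=\sum|S_i|$. Then
$$x^N=2^{-qN/2}\sum_ei^{|e|}\,\tilde w_e\otimes\tilde w_e' .$$
The bilinear form must live on all of $\mathcal B\times\mathcal A$, because $\|\cdot\|_\pi$ is computed there. So extend the states $\tau\circ\theta$ of $D$ and $\tau\circ\theta'$ of $D'$ to states $\varphi$ of $\mathcal B$ and $\varphi'$ of $\mathcal A$. Since $\theta(\tilde w_e)=w_e$, Proposition 7 gives $\varphi(\tilde w_e^*\tilde w_f)=\tau(w_e^*w_f)=\delta_{e,f}\kappa_N$, and likewise for $\varphi'$. So $\{\kappa_N^{-1/2}\tilde w_e\}_e$ is orthonormal for the semi-inner product $\varphi(y^*z)$, and similarly for $\varphi'$. By Cauchy–Schwarz and Bessel the form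
$$\beta(b,a)=\kappa_N^{-1}\sum_e(-i)^{|e|}\varphi(\tilde w_e^*b)\,\varphi'(\tilde w_e'^*a)$$
satisfies $|\beta(b,a)|\le\varphi(b^*b)^{1/2}\varphi'(a^*a)^{1/2}\le\|b\|\|a\|$. There are $2^{qN}$ indices $e$, each contributing $\kappa_N^{-1}\cdot\kappa_N\cdot\kappa_N$ to the sum below. By (1),
$$\|x^N\|_\pi\ge|\beta(x^N)|=2^{-qN/2}\cdot2^{qN}\kappa_N\ge2^{qN/2}4^{-N}=2^{N/2}\qquad(q=5).$$
So $r(x)\ge\sqrt2>1$. This contradicts Step 2, hence $\mathcal C$ is not symmetric. $\blacksquare$

The last line shows why $q=5$: the gain $2^{q/2}$ per step must exceed the loss $4$, and $5$ is the smallest such $q$.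

## 11. The three equivalences of Theorem 2

**Pairs of $C^*$-algebras.** If $\mathcal A$ is of type I, then $\mathcal B\widehat\otimes\mathcal A$ is symmetric by (a), because the $C^*$-algebra $\mathcal B$ is symmetric. If $\mathcal B$ is of type I, use the flip $\mathcal B\widehat\otimes\mathcal A\cong\mathcal A\widehat\otimes\mathcal B$ and (a) with the roles exchanged. If neither is of type I, then $\mathcal B\widehat\otimes\mathcal A$ is not symmetric by (b).

**Rigid symmetry.** If $\mathcal B$ is a type I $C^*$-algebra, then $\mathcal B\widehat\otimes\mathcal A$ is symmetric for every $C^*$-algebra $\mathcal A$ by the previous paragraph, so $\mathcal B$ is rigidly symmetric. If $\mathcal B$ is a $C^*$-algebra not of type I, then $\mathcal B\widehat\otimes\mathcal B$ is not symmetric, so $\mathcal B$ is not rigidly symmetric.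

**Coefficient algebras that preserve symmetry.** Let $\mathcal A$ be a $C^*$-algebra. If $\mathcal A$ is of type I, then by (a) $\mathcal B\widehat\otimes\mathcal A$ is symmetric for every symmetric $\mathcal B$. If $\mathcal A$ has this property, then, $\mathcal A$ being symmetric, $\mathcal A\widehat\otimes\mathcal A$ is symmetric. If $\mathcal A\widehat\otimes\mathcal A$ is symmetric, then $\mathcal A$ is of type I by (b) with $\mathcal B=\mathcal A$. This closes the circle and completes the proof of Theorem 2. $\blacksquare$
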